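\title{A non-affine $C^1$ function that defines no field on an interval}

\begin{abstract}
We construct a convex non-affine $C^1$ function $f:(0,1)\to\mathbb{R}$ such that $(\mathbb{R},<,+,f)$ defines no ordered field, with the usual order, on any open interval. This answers a question of Hieronymi and Walsberg. The function is the primitive of the Cantor function of a very thin Cantor set $E$. Even after all subsets of all powers of $E\cup f(E)$ are added, every continuous definable function is affine with rational slopes near each point of a dense open set. The proof is a back-and-forth argument in an ultrapower, organized by the scales of the gaps of $E$. We also show that $f'$ can be given any modulus of continuity $\omega$ with $\log\omega(t)/\log t\to 0$, and that every expansion of $(\mathbb{R},<,+)$ defining a non-affine $C^1$ function defines a copy of the real field on a subset of the line, which is an interval when the derivative is injective on some interval.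
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Field-type expansions}

Throughout, $\mathcal{R}$ is an expansion of $(\mathbb{R},<,+)$, that is, the real line with its order, its addition and some further relations and functions. A set $D\subseteq\mathbb{R}^m$ is \emph{definable} in $\mathcal{R}$ if it is the set of solutions of a first-order formula in the language of $\mathcal{R}$, with real parameters allowed; a function is definable if its graph is. The letter $I$ denotes a nonempty open interval, and $f:I\to\mathbb{R}$ is \emph{affine} if it has the form $x\mapsto ax+b$. The structure $\mathcal{R}$ is of \emph{field-type} if there are an open interval $J$ and definable functions $\oplus,\otimes:J^2\to J$ such that $(J,<,\oplus,\otimes)$ is an ordered field, where $<$ is the usual order. Such a field is Dedekind complete, hence isomorphic to the ordered field of real numbers. So field-type means that, after a monotone change of coordinates on some interval, real addition and multiplication are definable.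

Which functions force this? If $f(x)=x^2$ on $I$ and $x_0\in I$, then $f(x_0+w)+f(x_0-w)-2f(x_0)=2w^2$ for small $w$, so squaring is definable near $0$, and so is multiplication, since $4uv=(u+v)^2-(u-v)^2$. Addition and multiplication near $0$ suffice to build a field on an interval (Lemma~\ref{lem:local} below). For a general $C^1$ function there is no such identity, but there is an infinitesimal one. The germ at $0$ of $f_a(t)=f(a+t)-f(a)$ has slope $f'(a)$. Adding germs adds slopes, composing germs multiplies slopes, and comparing germs near $0$ compares slopes. If $f$ is not affine, the slopes fill an interval, and one expects to recover the arithmetic of that interval. The natural guess is therefore that every non-affine $C^1$ function makes $\mathcal{R}$ of field-type.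

Two known results support the guess. By a result of Marker, Peterzil and Pillay, $\mathcal{R}$ is of field-type if it defines a non-affine $C^2$ function $I\to\mathbb{R}$. For $C^1$ functions there is the following.

\begin{theorem}[{\cite[Theorem E]{HW}}]\label{thm:E}
Suppose that $\mathcal{R}$ does not define an isomorphic copy of the two-sorted structure $(\mathcal{P}(\mathbb{N}),\mathbb{N},\in,+,\cdot)$, that is, of second-order arithmetic. Then the following are equivalent.
\begin{enumerate}
\item[(1)] $\mathcal{R}$ defines a non-affine $C^1$ function $f:I\to\mathbb{R}$.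
\item[(2)] $\mathcal{R}$ is of field-type.
\end{enumerate}
\end{theorem}

About the assumption on second-order arithmetic, Hieronymi and Walsberg write: ``We do not know whether this assumption can be dropped.'' We show that it cannot: the implication (1)$\Rightarrow$(2) fails for general expansions of $(\mathbb{R},<,+)$.

The weak point of the guess is that slopes are not elements of the structure. A slope $f'(a)$ is named by the point $a$, so the field of slopes lives on a set of points of $I$, one for each slope. If $f'$ is locally constant off a Cantor set, almost all slopes have their names in that Cantor set, and there is no evident way to move the field from there to an interval. Our example is of this kind.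

\subsection{The function}\label{sub:construction}

Let $\mathbb{N}=\{0,1,2,\dots\}$. Fix real numbers $\delta_n$ with
\begin{equation}\label{eq:delta}
\delta_0=1,\qquad 0<\delta_{n+1}\le\delta_n/4,\qquad 2^{Cn}\delta_n\to0\ \text{ for every } C\in\mathbb{N},
\end{equation}
for example $\delta_n=4^{-n^2}$. Let $E_{0,0}=[0,1]$. Given closed intervals $E_{n,i}$ ($0\le i<2^n$) of length $\delta_n$, let $E_{n+1,2i}$ and $E_{n+1,2i+1}$ be the leftmost and the rightmost closed subinterval of $E_{n,i}$ of length $\delta_{n+1}$, and let $G_{n,i}$ be the open \emph{gap of level $n$} between them. Its length $\delta_n-2\delta_{n+1}$ lies in $[\delta_n/2,\delta_n)$. Put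
\[
E=\bigcap_n\bigcup_i E_{n,i}.
\]
The set $E$ is compact, $[0,1]\setminus E$ is the disjoint union of the gaps, and all endpoints of the $E_{n,i}$ lie in $E$. In particular $0,1\in E$, the endpoints of all gaps lie in $E$, and $\delta_n\in E$ because $E_{n,0}=[0,\delta_n]$.

Let $c:[0,1]\to[0,1]$ be the Cantor function of $E$. Explicitly, a point $x\in E$ lies in exactly one $E_{n,i_n}$ for each $n$, with $i_{n+1}\in\{2i_n,2i_n+1\}$, and $c(x)=\lim_n i_n2^{-n}$; on $G_{n,i}$ the function $c$ has the constant value
\[
s_{n,i}=\frac{2i+1}{2^{n+1}}.
\]
Then $c$ maps $E_{n,i}$ into $[i2^{-n},(i+1)2^{-n}]$ and sends endpoints to the corresponding endpoints; so $c=s_{n,i}$ also on the closure of $G_{n,i}$. It is nondecreasing: two points $x<y$ lie in a last common interval $E_{n,i}$, they do not both lie in $E_{n+1,2i}$ or both in $E_{n+1,2i+1}$, and $c\le s_{n,i}$, $c=s_{n,i}$, $c\ge s_{n,i}$ on the three pieces $E_{n+1,2i}$, $G_{n,i}$, $E_{n+1,2i+1}$. Moreover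
\begin{equation}\label{eq:modulus}
|x-y|<\delta_n/2\ \Longrightarrow\ |c(x)-c(y)|\le2^{-(n+1)}.
\end{equation}
Indeed, the intervals $E_{n+1,j}$ are separated by gaps of level at most $n$, which have length at least $\delta_n/2$. So the closed interval between $x$ and $y$ meets at most one $E_{n+1,j}$; the function $c$ is constant on the closed gaps and increases by $2^{-(n+1)}$ along $E_{n+1,j}$. Thus $c$ is continuous. Put
\[
f(x)=\int_0^xc(t)\,dt\qquad(0\le x\le1).
\]
Then $f$ is $C^1$ with $f'=c$, convex because $c$ is nondecreasing, non-affine on $(0,1)$ because $c$ takes the values $1/2$ and $1/4$ there, and $1$-Lipschitz because $0\le c\le1$. On a gap $G_{n,i}=(d,d')$,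
\begin{equation}\label{eq:gap}
f(x)=f(d)+s_{n,i}(x-d).
\end{equation}

\subsection{Results}

We write $(\mathbb{R},<,+,f)$ for the expansion by $f|_{(0,1)}$. It is no harder to treat a much larger structure.

\begin{theorem}\label{thm:main}
Let $(\delta_n)$ satisfy \eqref{eq:delta}, and let $\mathfrak{N}$ be the expansion of $(\mathbb{R},<,+)$ by $f|_{(0,1)}$ and all subsets of all $(E\cup f(E))^k$.
\begin{enumerate}
\item[(1)] If $U\subseteq\mathbb{R}^m$ is open and $g:U\to\mathbb{R}$ is continuous and definable in $\mathfrak{N}$, then on a dense open subset of $U$ the function $g$ is locally of the form $x\mapsto\sum_i\rho_ix_i+\gamma$ with $\rho_i\in\mathbb{Q}$ and $\gamma\in\mathbb{R}$.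
\item[(2)] $\mathfrak{N}$ is not of field-type. Hence its reduct $(\mathbb{R},<,+,f)$ is not of field-type, although $f$ is $C^1$ and non-affine.
\item[(3)] Every $D\subseteq\mathbb{R}$ definable in $\mathfrak{N}$ is the union of an open set and a nowhere dense Lebesgue-null set.
\end{enumerate}
\end{theorem}

By Theorem~\ref{thm:E}, the structure $(\mathbb{R},<,+,f)$ defines a copy of second-order arithmetic. Part (3) shows that the line itself stays tame all the same: for instance $\mathbb{Q}$, which has empty interior and is dense, is not definable.

The next two theorems are supplements and are not used in the proof of Theorem~\ref{thm:main}. The first measures how regular $f'$ can be made.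

\begin{theorem}\label{thm:regularity}
Let $\omega:(0,1]\to(0,1]$ be nondecreasing with $\log\omega(t)/\log t\to0$ as $t\to0^+$. Then $(\delta_n)$ satisfying \eqref{eq:delta} can be chosen so that $|f'(x)-f'(y)|\le\omega(|x-y|)$ whenever $0<|x-y|$ is small enough.
\end{theorem}

The modulus $\omega(t)=e^{-\sqrt{\log(1/t)}}$ is allowed, since $\log\omega(t)/\log t=1/\sqrt{\log(1/t)}$, and it satisfies Dini's condition $\int_0^1\omega(t)\,dt/t=\int_0^\infty e^{-\sqrt{u}}\,du<\infty$. So even Dini continuity of $f'$ does not give field-type. We do not decide what happens when $f'$ is H\"older continuous.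

The second supplement makes the heuristic about slopes precise and says what survives of Theorem~\ref{thm:E} with no assumption.

\begin{theorem}\label{thm:slopes}
Let $\mathcal{R}$ be any expansion of $(\mathbb{R},<,+)$ defining a non-affine $C^1$ function $f:I\to\mathbb{R}$.
\begin{enumerate}
\item[(a)] The set $\{(a,b)\in I^2:f'(a)<f'(b)\}$ is definable.
\item[(b)] There are a definable set $A\subseteq I$ and definable $\oplus,\otimes:A^2\to A$ with $(A,<,\oplus,\otimes)\cong(\mathbb{R},<,+,\cdot)$, where $<$ is the usual order.
\item[(c)] If $f'$ is injective on some open subinterval, that is, if $f$ or $-f$ is strictly convex there, then $\mathcal{R}$ is of field-type.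
\end{enumerate}
\end{theorem}

Part (c) covers non-affine $C^2$ functions, since $f'$ is injective near any point where $f''\ne0$. By Theorem~\ref{thm:main}, the word ``strictly'' cannot be omitted in (c), and the set $A$ in (b) cannot in general be taken to be an interval.

Section~\ref{sec:idea} shows the idea of Theorem~\ref{thm:main} on a case that can be done by hand, and Sections~\ref{sec:tools}--\ref{sec:proof} contain the proof. Theorems~\ref{thm:regularity} and~\ref{thm:slopes} are proved in Sections~\ref{sec:regularity} and~\ref{sec:slopes}, which can be read independently.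

\section{What must be prevented, and one step by hand}\label{sec:idea}

There are two cheap ways to define multiplication on an interval from data like ours. The decay condition in \eqref{eq:delta} blocks both.

\subsection{Many slopes on a common interval}\label{sub:fan}

Suppose that $\mathcal{R}$ defines a family of maps $\lambda_e:[0,1]\to\mathbb{R}$, $\lambda_e(t)=\sigma_et$, indexed by a definable set, such that the slopes $\sigma_e$ form a dense subset of $[0,1]$. Then for $r\in(0,1]$ and $t\in[0,1]$,
\[
rt=\sup\{\lambda_e(t):\lambda_e(1)\le r\},
\]
so multiplication is definable on $[0,1]$, and $\mathcal{R}$ is of field-type by Lemma~\ref{lem:local}. It does not help that all the slopes are rational; a supremum produces the others.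

The structure $\mathfrak{N}$ defines a family with a dense set of slopes, namely the maps $t\mapsto f(d+t)-f(d)=s_{n,i}t$, where $d$ runs through the left endpoints of the gaps. But the map of slope $s_{n,i}$ is given only for $t<\delta_n$ (Figure~\ref{fig:fan}). A fixed $t>0$ sees finitely many slopes, and the supremum has nothing new to converge to.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (0,0)--(6.6,0) node[right]{$t$};
\draw[->] (0,0)--(0,3.3);
\draw[thick] (0,0)--(6,3) node[right]{$1/2$};
\draw[thick] (0,0)--(3,0.75) node[right]{$1/4$};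
\draw[thick] (0,0)--(3,2.25) node[above right]{$3/4$};
\draw (0,0)--(1.2,0.15);
\draw (0,0)--(1.2,0.45);
\draw (0,0)--(1.2,0.75);
\draw (0,0)--(1.2,1.05);
\draw[dashed] (2,-0.15)--(2,3.1);
\end{tikzpicture}
\caption{The graphs of $t\mapsto f(d+t)-f(d)$ over the gaps $(d,d')$ of levels $0,1,2$ of the Cantor set $E$, not to scale. Level $n$ contributes $2^n$ segments whose slopes are the odd multiples of $2^{-(n+1)}$ in $[0,1]$ and whose horizontal length is less than $\delta_n$. The slopes of all levels are dense in $[0,1]$, but a vertical line at $t>0$ meets only finitely many segments.}\label{fig:fan}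
\end{figure}

\subsection{Coding reals by points of $E$}\label{sub:coding}

Take for a moment $\delta_n=4^{-n}$, which satisfies the first two conditions in \eqref{eq:delta} but not the third. Then $E=\{\sum_{j\ge1}3\varepsilon_j4^{-j}:\varepsilon_j\in\{0,1\}\}$, and base-$4$ expansions show that $\pi(e,e')=e+2e'$ maps $E^2$ onto $[0,3]$. Every $D\subseteq[0,3]^k$ is the image under $\pi$, applied coordinatewise, of a subset of $E^{2k}$. So $\mathfrak{N}$ defines every subset of $[0,3]^k$ and is of field-type: the first assertion of Theorem~\ref{thm:main}(2) fails without the third condition. With it, rational combinations of elements of $E$ and $f(E)$ fill no interval.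

\begin{lemma}\label{lem:small}
Let $F\subset\mathbb{R}$ be finite and $B=E\cup f(E)\cup F$. For $q\in\mathbb{Q}^N$ the set $Z_q=\{\sum_jq_jb_j:b\in B^N\}$ is compact and null, and $\operatorname{span}_{\mathbb{Q}}(B)$ is the countable union of the sets $Z_q$.
\end{lemma}

\begin{proof}
The set $B$ is compact and $Z_q$ is a continuous image of $B^N$. The set $E$ is covered by the $2^n$ intervals $E_{n,i}$ of length $\delta_n$, and $f(E)$ by their images, which have length at most $\delta_n$ because $f$ is $1$-Lipschitz. So $B$ is covered by $2^{n+1}+|F|$ intervals of length at most $\delta_n$, and $Z_q$ by $(2^{n+1}+|F|)^N$ intervals of length at most $(\sum_j|q_j|)\delta_n$. The total length tends to $0$ by \eqref{eq:delta}. The last statement is the definition of the span.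
\end{proof}

\subsection{One application of $f$}\label{sub:onestep}

For $t\in\mathbb{R}$ let
\[
V(t)=\{f(e+t):e\in E,\ e+t\in[0,1]\}
\]
be the set of values obtained from $t$ by translating by a point of $E$ and applying $f$ once. Let $U$ be an open interval and $g:U\to\mathbb{R}$ a continuous function with $g(t)\in V(t)$ for all $t$; the point $e$ may depend on $t$ in an arbitrary way. We claim that $g$ is locally affine with rational slope on a dense open set.

If $e+t\in E$, then $f(e+t)\in f(E)$. If $e+t\in G_{n,i}=(d,d')$, then \eqref{eq:gap} gives $f(e+t)=st+\big(f(d)+se-sd\big)$ with $s=s_{n,i}$. In both cases $g(t)-st\in Y_s:=f(E)+sE-sE$ for some rational $s$, with $s=0$ in the first case. The sets $Y_s$ are compact and null by Lemma~\ref{lem:small}. The countably many sets $\{t\in U:g(t)-st\in Y_s\}$ are closed in $U$ and cover $U$, so by the Baire category theorem every subinterval of $U$ contains an open interval lying in one of them. There $g(t)-st$ is a continuous function with values in a null set, hence constant.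

Note also that $V(t)$ is compact, as a continuous image of $E\cap[-t,1-t]$. So the supremum of any nonempty subset of $V(t)$ is again in $V(t)$, and the trick of Section~\ref{sub:fan} gains nothing. One sees why: if the points $e_j+t$ lie in gaps whose levels tend to infinity, the slopes $s_{n,i}$ may converge to an irrational number, but the lengths on which they act tend to $0$, and any limit of the $e_j+t$ lies in $E$.

The general proof has the same shape. For a tuple $X$ we build compact sets $T_0(X)\subseteq T_1(X)\subseteq\cdots$ inside $\operatorname{span}_{\mathbb{Q}}(B\cup X)$ that play the role of $V(t)$. The work is to show that \emph{every} definable function, whatever quantifiers its definition contains, satisfies $g(X)\in T_k(X)$ for some $k$. For this we show that a point outside all $T_k(X)$ cannot be distinguished by any formula from the points near it, and the tool for such a statement is a back-and-forth system in an ultrapower.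

\section{Ultrapowers and back-and-forth systems}\label{sec:tools}

Fix a finite set $F\subset\mathbb{R}$ and put $B=E\cup f(E)\cup F$ as in Lemma~\ref{lem:small}; note $0,1\in B$. Let $\mathfrak{N}_F$ be the structure on $\mathbb{R}$ with $<$, the function $+$, the graph of $f|_{(0,1)}$ as a binary relation, and a $k$-ary relation for every $S\subseteq B^k$, $k\ge1$. Every set definable in $\mathfrak{N}$ with parameters from $F$ is definable without parameters in $\mathfrak{N}_F$, because $\{r\}\subseteq B$ is one of the relations for $r\in F$.

Fix a nonprincipal ultrafilter $\mathcal{U}$ on $\mathbb{N}$ and let $\mathbb{R}^*$ be the set of real sequences modulo agreement on a set in $\mathcal{U}$. We identify $\mathbb{R}$ with the classes of constant sequences and call its elements \emph{standard}. For a sequence of sets $D_j\subseteq\mathbb{R}^m$, the set of all classes $[(x_j)]\in(\mathbb{R}^*)^m$ with $\{j:x_j\in D_j\}\in\mathcal{U}$ is called \emph{internal}; if all $D_j$ equal $D$, it is denoted $D^*$. Functions are extended through their graphs and keep their names; in particular a sequence such as $n\mapsto\delta_n$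 extends to $n\in\mathbb{N}^*$. Intervals with endpoints in $\mathbb{R}^*$, sections $\{y:(X,y)\in D^*\}$ with $X$ a tuple from $\mathbb{R}^*$, and finite Boolean combinations of internal sets are internal. We use two textbook facts.

\begin{description}
\item[Transfer ({\L}o\'s's theorem).] Consider the language with a symbol for every relation $D$ on $\mathbb{R}$, interpreted as $D$ in $\mathbb{R}$ and as $D^*$ in $\mathbb{R}^*$. A first-order formula holds at a standard tuple in $\mathbb{R}$ if and only if it holds there in $\mathbb{R}^*$. In particular $D^*\cap\mathbb{R}^m=D$, $D^*=D$ for finite $D$, and a formula that defines $D$ in $\mathbb{R}$ defines $D^*$ in $\mathbb{R}^*$.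
\item[Countable saturation.] A decreasing sequence $(D_k)_{k\in\mathbb{N}}$ of nonempty internal sets has nonempty intersection.
\end{description}

Let $\mathfrak{N}_F^*$ be $\mathbb{R}^*$ with the extensions of the relations of $\mathfrak{N}_F$. A \emph{partial isomorphism} of $\mathfrak{N}_F^*$ is an additive bijection $\sigma:A\to A'$ between subsets of $\mathbb{R}^*$ closed under $+$ such that, for each of the relations $<$, graph of $f$, and $S^*$, a tuple from $A$ lies in the relation if and only if its image does.

\begin{lemma}\label{lem:bf}
Let $\Phi$ be a set of partial isomorphisms of $\mathfrak{N}_F^*$ that is closed under inverses and such that for all $\sigma\in\Phi$ and $y\in\mathbb{R}^*$ some $\tau\in\Phi$ extends $\sigma$ and has $y$ in its domain. Then for every $\sigma\in\Phi$, every formula $\psi$ in the language of $\mathfrak{N}_F$ and every tuple $u$ from the domain of $\sigma$, the formula $\psi$ holds at $u$ in $\mathfrak{N}_F^*$ if and only if it holds at $\sigma(u)$.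
\end{lemma}

\begin{proof}
Induct on $\psi$, for all $\sigma\in\Phi$ at once. Atomic formulas are preserved by the definition of partial isomorphism, and negation and conjunction pass through an equivalence. If $\exists z\,\psi(u,z)$ holds with witness $y$, extend $\sigma$ to $\tau\in\Phi$ defined at $y$; then $\tau(y)$ is a witness for $\exists z\,\psi(\sigma(u),z)$. The converse is the same argument for $\sigma^{-1}$.
\end{proof}

From now on $C,C',k,l$ denote \emph{standard} natural numbers, while $n,m$ may be infinite.

\section{Scales and admissible sets}\label{sec:scales}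

We need a class of subsets of $\mathbb{R}^*$ closed under $+$ and $f$, and a class of maps between them that preserve the structure. The relations $S^*$ are arbitrary, so we let all maps fix $B^*$ pointwise; this is why adding all subsets of $B^k$ costs nothing, and why $f(E)$ is included in $B$. By \eqref{eq:gap}, evaluating $f$ in a gap of level $n\in\mathbb{N}^*$ means multiplying a number smaller than $\delta_n$ by a fraction with numerator and denominator at most $2^{n+1}$. For infinite $n$ this fraction is not a standard rational, and by Section~\ref{sub:fan} we must not let it act on numbers of size $1$. So to each level we attach a set of scalars and a set of small numbers on which they act. To solve linear equations we want the scalars to form a field, the small numbers to form a vector space over it, and both to vary monotonically with $n$.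

For $n,C\in\mathbb{N}$ put $\theta_n=2^{n+1}$ and
\[
K_{n,C}=\{p/q:p,q\in\mathbb{Z},\ q\neq0,\ |p|,|q|\le\theta_n^C\},\qquad
\eta_{n,C}=\max_{m\ge n}\theta_m^C\delta_m .
\]
The set $K_{n,C}$ is finite. By \eqref{eq:delta} the maximum exists and $\eta_{n,C}\to0$ as $n\to\infty$ for fixed $C$; the maximum is there to make $\eta_{n,C}$ nonincreasing in $n$. For each standard $C$ both objects extend to $n\in\mathbb{N}^*$. For $n\in\mathbb{N}^*$ put
\[
K_n=\bigcup_CK_{n,C},\qquad H_n=\bigcup_C[-\eta_{n,C},\eta_{n,C}].
\]
Standard rationals act on everything, since $x\mapsto qx$ is definable from $+$. We record this as an extra level: $K_{-1}=\mathbb{Q}$, $H_{-1}=\mathbb{R}^*$, and $\Lambda=\{-1\}\cup\mathbb{N}^*$.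

For standard $n\ge0$ we have $K_n=\mathbb{Q}$, and $H_n$ consists of the elements bounded by a standard real, since $\eta_{n,C}\ge\theta_n^C\delta_n\to\infty$ as $C\to\infty$. For infinite $n$, the field $K_n$ contains the infinite element $\theta_n$, while $H_n$ consists of infinitesimals, since $\eta_{n,C}\to0$ transfers.

\begin{lemma}\label{lem:scales}
Let $n\le m$ in $\Lambda$.
\begin{enumerate}
\item[(a)] $K_n$ is a subfield of $\mathbb{R}^*$, and $K_n\subseteq K_m$.
\item[(b)] $H_n$ is a convex subgroup of $\mathbb{R}^*$, $H_m\subseteq H_n$, and $K_nH_n\subseteq H_n$.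
\item[(c)] If $n\ge0$, then $\delta_n\in E^*\cap H_n$ and $s_{n,i}\in K_n$ for $0\le i<2^n$, $i\in\mathbb{N}^*$. Each $\eta_{n,C}$ equals $\theta_{n'}^C\delta_{n'}$ for some $n'\ge n$, where $\theta_{n'}^C\in K_{n'}$ and $\delta_{n'}\in E^*\cap H_{n'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $n=-1$ everything is immediate, using $\theta_m\ge2$ for $\mathbb{Q}\subseteq K_m$. Let $n\ge0$.

(a) If $p/q,p'/q'\in K_{n,C}$, then the negative and, for $p\neq0$, the inverse of $p/q$ lie in $K_{n,C}$, the product lies in $K_{n,2C}$, and the sum $(pq'+p'q)/(qq')$ has entries bounded by $2\theta_n^{2C}\le\theta_n^{2C+1}$. The inclusion follows from $\theta_n\le\theta_m$.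

(b) Since $\theta_{n'}\ge2$ for all $n'$, we have $2\eta_{n,C}\le\eta_{n,C+1}$, so $H_n$ is an increasing union of symmetric intervals and is closed under addition. Since $\eta_{m,C}\le\eta_{n,C}$, we have $H_m\subseteq H_n$. If $\kappa\in K_{n,C'}$, then $|\kappa|\le\theta_n^{C'}$, and
\begin{equation}\label{eq:eta}
\theta_n^{C'}\eta_{n,C}\le\eta_{n,C+C'},
\end{equation}
because $\theta_n^{C'}\theta_{n'}^C\delta_{n'}\le\theta_{n'}^{C+C'}\delta_{n'}$ for $n'\ge n$.

(c) By transfer $\delta_n\in E^*$ and the maximum defining $\eta_{n,C}$ is attained at some $n'\in\mathbb{N}^*$. Also $\delta_n\le\eta_{n,0}$, $s_{n,i}=(2i+1)/\theta_n\in K_{n,1}$ and $\theta_{n'}^C\in K_{n',C}$.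
\end{proof}

\begin{definition}\label{def:adm}
A set $A\subseteq\mathbb{R}^*$ is \emph{admissible} if $B^*\subseteq A$, $A+A\subseteq A$, and $K_n(A\cap H_n)\subseteq A$ for all $n\in\Lambda$. An \emph{isomorphism} $\sigma:A\to A'$ of admissible sets is an order-preserving additive bijection that is the identity on $B^*$ and satisfies $\sigma(\kappa a)=\kappa\sigma(a)$ for all $n\in\Lambda$, $\kappa\in K_n$ and $a\in A\cap H_n$.
\end{definition}

An admissible set $A$ is a $\mathbb{Q}$-vector space (take $n=-1$), and $A\cap H_n$ is a $K_n$-vector space by Lemma~\ref{lem:scales}(b). By Lemma~\ref{lem:scales}(c), $A$ contains every $\eta_{n,C}=\theta_{n'}^C\delta_{n'}$, and an isomorphism fixes it: $\sigma(\eta_{n,C})=\theta_{n'}^C\sigma(\delta_{n'})=\eta_{n,C}$. Here we use that the numbers $\delta_n$ lie in $E$, so that the scales are marked by fixed points. Since $\sigma$ preserves order and $\sigma(-\eta_{n,C})=-\eta_{n,C}$,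
\begin{equation}\label{eq:star}
a\in H_n\iff\sigma(a)\in H_n\qquad(a\in A,\ n\in\Lambda).
\end{equation}
Consequently $\sigma^{-1}$ is an isomorphism too: if $a'=\sigma(a)\in H_n$ and $\kappa\in K_n$, then $a\in H_n$ and $\sigma(\kappa a)=\kappa a'$.

\begin{lemma}\label{lem:partial}
Every isomorphism $\sigma:A\to A'$ of admissible sets is a partial isomorphism of $\mathfrak{N}_F^*$.
\end{lemma}

\begin{proof}
Since $\sigma^{-1}$ is also an isomorphism, it suffices to show that $\sigma$ maps tuples in a relation to tuples in the relation. For $<$ this is part of the definition. If $S\subseteq B^k$ and $u\in S^*\subseteq(B^*)^k$, then $\sigma(u)=u$.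

Let $x\in A$ with $0<x<1$. Then $0<\sigma(x)<1$ because $0,1\in B^*$. We show $f(x)\in A$ and $\sigma(f(x))=f(\sigma(x))$. If $x\in E^*$, then $x$ and $f(x)$ lie in $B^*$ and are fixed by $\sigma$. Otherwise, by transfer, $x$ lies in a gap $G_{n,i}=(d,d')$ with $n,i\in\mathbb{N}^*$, $d,d'\in E^*$, $f(d)\in B^*$, and \eqref{eq:gap} holds on $(d,d')$. Now $0<x-d<\delta_n$, so $x-d\in A\cap H_n$, and $s_{n,i}\in K_n$. Hence $f(x)=f(d)+s_{n,i}(x-d)\in A$ and
\[
\sigma(f(x))=f(d)+s_{n,i}(\sigma(x)-d).
\]
As $\sigma$ fixes $d$ and $d'$, the point $\sigma(x)$ lies in the same gap, so the right side is $f(\sigma(x))$.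
\end{proof}

\section{Compact hulls}\label{sec:hulls}

To extend $\sigma:A\to A'$ to a new point $y$, we first need a point $y'$ that sits relative to $A'$ as $y$ sits relative to $A$. This is one condition for each element of $A$, and $A\supseteq B^*$ is uncountable, whereas saturation handles only countably many conditions. The way out is to write a finitely generated admissible set as a countable union of internal sets, each of which has a nearest point to $y$ on either side. Nearest points come from compactness.

For $X=(X_1,\dots,X_m)\in\mathbb{R}^m$, $m\ge0$, let $T_0(X)=B\cup\{X_1,\dots,X_m\}$ and, with $T=T_k(X)$,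
\begin{equation}\label{eq:hull}
T_{k+1}(X)=(T+T)\ \cup\bigcup_{\kappa\in K_{0,k+1}}\kappa T\ \cup\ \bigcup_{n\in\mathbb{N}}\ \bigcup_{\kappa\in K_{n,k+1}}\kappa\big(T\cap[-\eta_{n,k+1},\eta_{n,k+1}]\big).
\end{equation}
The middle term handles level $-1$, since the finite sets $K_{0,C}$ increase to $\mathbb{Q}$.

\begin{lemma}\label{lem:compact}
For $X\in\mathbb{R}^m$ the sets $T_k(X)$ are compact, contain $0$, increase with $k$, and are contained in $\operatorname{span}_{\mathbb{Q}}(B\cup\{X_1,\dots,X_m\})$.
\end{lemma}

\begin{proof}
Induct on $k$. Since $0\in T$, we have $T\subseteq T+T$. All scalars in \eqref{eq:hull} are rational. The first two terms are finite unions of compact sets. In the last term, the part belonging to a fixed $n$ is a finite union of compact sets, and by \eqref{eq:eta} it is contained in $[-\eta_{n,2k+2},\eta_{n,2k+2}]$. These intervals shrink to $0$ as $n\to\infty$, and $0\in T_{k+1}(X)$. So a sequence in the last term either has infinitely many terms in one compact part or tends to $0$.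
\end{proof}

This is the second use of $2^{Cn}\delta_n\to0$, after Lemma~\ref{lem:small}. Without the restriction to $[-\eta_{n,k+1},\eta_{n,k+1}]$, the set $T_1(X)$ would contain $\mathbb{Q}\cdot1$ and would not be closed.

For $X\in(\mathbb{R}^*)^m$ let $T_k^*(X)$ be the section at $X$ of the extension of the relation $\{(X,t):t\in T_k(X)\}$. It is internal, and for standard $X$ it equals $T_k(X)^*$. Put
\[
\operatorname{cl}(X)=\bigcup_{k\in\mathbb{N}}T_k^*(X).
\]

\begin{lemma}\label{lem:cl}
For $X\in(\mathbb{R}^*)^m$, the set $\operatorname{cl}(X)$ is the smallest admissible set containing $X_1,\dots,X_m$.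
\end{lemma}

\begin{proof}
By transfer, $T_0^*(X)=B^*\cup\{X_1,\dots,X_m\}$, the sets $T_k^*(X)$ increase with $k$, and \eqref{eq:hull} holds for them with $n$ ranging over $\mathbb{N}^*$ and with the finite set $K_{0,k+1}$ unchanged. Let $a\in T_k^*(X)$. If $b\in T_l^*(X)$, then $a+b\in T_{\max(k,l)+1}^*(X)$. If $\kappa\in\mathbb{Q}$, say $\kappa\in K_{0,C}$, then $\kappa a\in T_{\max(k,C)+1}^*(X)$. If $n\in\mathbb{N}^*$, $\kappa\in K_{n,C}$ and $|a|\le\eta_{n,C'}$, put $l=\max(k,C,C')$; then $a\in T_l^*(X)$, $\kappa\in K_{n,l+1}$ and $|a|\le\eta_{n,l+1}$, so $\kappa a\in T_{l+1}^*(X)$. Thus $\operatorname{cl}(X)$ is admissible.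

Conversely, let $A$ be admissible and contain the $X_i$. Then $T_0^*(X)\subseteq A$. If $T_k^*(X)\subseteq A$, the three terms of \eqref{eq:hull} are contained in $A+A$, in $\mathbb{Q}A$ and in $\bigcup_{n}K_n(A\cap H_n)$, so $T_{k+1}^*(X)\subseteq A$.
\end{proof}

Let $\sigma:A\to A'$ be an isomorphism of admissible sets and $y\in\mathbb{R}^*\setminus A$. We say that $y'\in\mathbb{R}^*$ \emph{matches $y$ under $\sigma$} if for all $a\in A$
\begin{equation}\label{eq:dagger}
a<y\Rightarrow\sigma(a)<y'\qquad\text{and}\qquad a>y\Rightarrow\sigma(a)>y'.
\end{equation}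
Since every $a\in A$ is either below or above $y$, a matching $y'$ is not in $A'$, both implications are equivalences, and $y$ matches $y'$ under $\sigma^{-1}$.

\begin{lemma}\label{lem:cut}
Let $\sigma:\operatorname{cl}(X)\to A'$ be an isomorphism and $y\in\mathbb{R}^*\setminus\operatorname{cl}(X)$. Then at least two points $y'\in\mathbb{R}^*$ match $y$ under $\sigma$.
\end{lemma}

\begin{proof}
In $\mathbb{R}$, if $y\notin T_k(X)$, then the compact set $T_k(X)$ has a largest element below $y$ unless it has none, and a smallest element above $y$ unless it has none. By transfer we may put $a_k=\max\{t\in T_k^*(X):t<y\}$ and $b_k=\min\{t\in T_k^*(X):t>y\}$, with $a_k=-\infty$ or $b_k=+\infty$ if the set is empty, and $\sigma(\pm\infty)=\pm\infty$. Then $a_k\le a_{k+1}<b_{k+1}\le b_k$. So the open intervals $(\sigma(a_k),\sigma(b_k))$ of $\mathbb{R}^*$ form a decreasing sequence of infinite internal sets. By saturation they have a common point, and after this point is deleted from each of them, saturation gives a second one. Let $y'$ be a common point and $a\in\operatorname{cl}(X)$, say $a\in T_k^*(X)$. If $a<y$, then $a\le a_k$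 and $\sigma(a)\le\sigma(a_k)<y'$. If $a>y$, then $a\ge b_k$ and $\sigma(a)\ge\sigma(b_k)>y'$.
\end{proof}

\section{The extension lemma}\label{sec:extension}

It remains to show that the position of $y$ in the order determines everything else. An intersection of admissible sets is admissible and $\mathbb{R}^*$ is admissible, so for admissible $A$ and $y\in\mathbb{R}^*$ there is a smallest admissible set $A\langle y\rangle$ containing $A\cup\{y\}$.

For ordered $\mathbb{Q}$-vector spaces one would have $A\langle y\rangle=A+\mathbb{Q}y$. Here more is generated. Suppose $y$ lies in a gap $(d,d')$ of infinite level $n$ near $1/2$. Then $y$ is not infinitesimal and may not be multiplied by $s_{n,i}$, but $y-d$ may, and $s_{n,i}(y-d)\in A\langle y\rangle$. If moreover some $a\in A$ has $y-a\in H_m$ with $m>n$, then the larger field $K_m$ acts on $y-a$. So what matters is the set of levels at which $A$ approximates $y$, and for each of them an error term $y_n=y-a_n$.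

\begin{lemma}\label{lem:ext}
Let $\sigma:A\to A'$ be an isomorphism of admissible sets, let $y\in\mathbb{R}^*\setminus A$, and let $y'$ match $y$ under $\sigma$. Then $\sigma$ extends to an isomorphism $\tau:A\langle y\rangle\to A'\langle y'\rangle$ with $\tau(y)=y'$.
\end{lemma}

\begin{proof}
Let $\Lambda_y=\{n\in\Lambda:y\in A+H_n\}$. It contains $-1$. For $n\in\Lambda_y$ choose $a_n\in A$ with $y_n:=y-a_n\in H_n$, taking $a_{-1}=0$. For $n\le m$ in $\Lambda_y$,
\begin{equation}\label{eq:shift}
y_n=y_m+e_{nm},\qquad e_{nm}:=a_m-a_n=y_n-y_m\in A\cap H_n,
\end{equation}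
because $H_m\subseteq H_n$. For $\kappa\in K_n$ we get $\kappa e_{nm}\in A$, so $a+\kappa y_n=(a+\kappa e_{nm})+\kappa y_m\in A+K_my_m$ for $a\in A$. Hence
\[
W=\bigcup_{n\in\Lambda_y}(A+K_ny_n)
\]
is an increasing union of $\mathbb{Q}$-vector spaces, and any two of its elements can be written with a common index.

\medskip\noindent\emph{Step 1: small elements of $W$.} We claim: if $m\in\Lambda$ and $w\in W\cap H_m$, then $w\in A$, or
\begin{equation}\label{eq:normal}
w=a+\kappa y_n\quad\text{with } n\in\Lambda_y,\ n\ge m,\ \kappa\in K_n,\ a\in A\cap H_m .
\end{equation}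
Write $w=a+\kappa y_n$ with $a\in A$, $n\in\Lambda_y$, $\kappa\in K_n$, and assume $\kappa\ne0$. If $n\ge m$, then $\kappa y_n\in H_n\subseteq H_m$, so $a=w-\kappa y_n\in H_m$ and we are done. Let $n<m$. The point is that a small element with a nonzero $y$-component yields a better approximation of $y$. We have $w\in H_m\subseteq H_n$, so $a=w-\kappa y_n\in A\cap H_n$, and $\kappa^{-1}a\in A$ because $K_n$ is a field. Also $\kappa^{-1}w\in K_mH_m\subseteq H_m$. Thus $y=a_n+y_n=(a_n-\kappa^{-1}a)+\kappa^{-1}w\in A+H_m$, that is, $m\in\Lambda_y$. Rewriting $w$ with index $m$ by \eqref{eq:shift} puts us in the case already treated.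

\medskip\noindent\emph{Step 2: $W=A\langle y\rangle$.} The set $W$ is closed under addition and contains $A\supseteq B^*$ and $y=y_{-1}$. Let $\lambda\in K_m$ and $w\in W\cap H_m$. If $w\in A$, then $\lambda w\in A$. Otherwise write $w$ as in \eqref{eq:normal}; then $\lambda w=\lambda a+\lambda\kappa y_n$ with $\lambda a\in A$ and $\lambda\kappa\in K_n$, as $K_m\subseteq K_n$. So $W$ is admissible. Any admissible set containing $A\cup\{y\}$ contains $y_n\in H_n$, hence $K_ny_n$, hence $W$.

\medskip\noindent\emph{Step 3: the same description of $A'\langle y'\rangle$.} Let $n\in\mathbb{N}^*$ and $a\in A$ with $|y-a|\le\eta_{n,C}$. The points $a\pm\eta_{n,C}$ lie in $A$ and $y$ does not, so $a-\eta_{n,C}<y<a+\eta_{n,C}$. By \eqref{eq:dagger} and $\sigma(\eta_{n,C})=\eta_{n,C}$ we get $|y'-\sigma(a)|<\eta_{n,C}$. Applying this also to $\sigma^{-1}$, under which $y$ matches $y'$, we see that $y-a\in H_n$ if and only if $y'-\sigma(a)\in H_n$; for $n=-1$ this is vacuous. So $\{n\in\Lambda:y'\in A'+H_n\}=\Lambda_y$, and $y_n':=y'-\sigma(a_n)\in H_n$ for $n\in\Lambda_y$. Steps 1 and 2, applied to $A'$, $y'$ and the elements $\sigma(a_n)$,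 give $A'\langle y'\rangle=\bigcup_{n\in\Lambda_y}(A'+K_ny_n')$. Moreover $y_n'=y_m'+\sigma(e_{nm})$ for $n\le m$ in $\Lambda_y$.

\medskip\noindent\emph{Step 4: definition of $\tau$.} Put
\[
\tau(a+\kappa y_n)=\sigma(a)+\kappa y_n'\qquad(a\in A,\ n\in\Lambda_y,\ \kappa\in K_n).
\]
To see that this is well defined, let $a+\kappa y_n=b+\lambda y_m$ with $n\le m$, $b\in A$, $\lambda\in K_m$. By \eqref{eq:shift}, $(\kappa-\lambda)y_m=b-a-\kappa e_{nm}\in A$, and this element lies in $K_mH_m\subseteq H_m$. If $\kappa\ne\lambda$, multiplication by $(\kappa-\lambda)^{-1}\in K_m$ gives $y_m\in A$, hence $y\in A$, which is false. So $\kappa=\lambda$ and $b=a+\kappa e_{nm}$. Since $e_{nm}\in A\cap H_n$, we have $\sigma(\kappa e_{nm})=\kappa\sigma(e_{nm})$, and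
\[
\sigma(b)+\lambda y_m'=\sigma(a)+\kappa\big(\sigma(e_{nm})+y_m'\big)=\sigma(a)+\kappa y_n'.
\]
The map $\tau$ is additive, by writing two elements with a common index. It extends $\sigma$, so it is the identity on $B^*$; it sends $y=y_{-1}$ to $y'_{-1}=y'$; and it is onto $A'\langle y'\rangle$ by Step 3.

\medskip\noindent\emph{Step 5: $\tau$ is strictly increasing.} By additivity it suffices to show that $w=a+\kappa y_n>0$ implies $\tau(w)>0$. If $\kappa=0$, then $\tau(w)=\sigma(a)>0$. Let $\kappa\neq0$. We would like to divide by $\kappa$ and use \eqref{eq:dagger}, which is allowed only if $a\in H_n$; otherwise $a$ dominates.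

If $a\notin H_n$, then $|a|>|\kappa y_n|$ because $\kappa y_n\in H_n$ and $H_n$ is a convex subgroup; so $a>0$. Then $\sigma(a)>0$, $\sigma(a)\notin H_n$ by \eqref{eq:star}, and $\kappa y_n'\in H_n$, so $\tau(w)>0$.

If $a\in H_n$, then $b:=a_n-\kappa^{-1}a\in A$ and $\sigma(b)=\sigma(a_n)-\kappa^{-1}\sigma(a)$. Hence
\[
w=\kappa(y-b),\qquad\tau(w)=\kappa(y'-\sigma(b)).
\]
By \eqref{eq:dagger}, $y-b$ and $y'-\sigma(b)$ have the same sign, so $w$ and $\tau(w)$ do.

In particular $\tau$ is injective, hence a bijection.

\medskip\noindent\emph{Step 6: $\tau$ respects scalars.} Let $w\in W\cap H_m$ and $\lambda\in K_m$. If $w\in A$, then $\tau(\lambda w)=\sigma(\lambda w)=\lambda\tau(w)$. Otherwise write $w$ as in \eqref{eq:normal}. Since $a\in A\cap H_m$ and $\lambda\kappa\in K_n$,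
\[
\tau(\lambda w)=\sigma(\lambda a)+\lambda\kappa y_n'=\lambda\sigma(a)+\lambda\kappa y_n'=\lambda\tau(w).\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:elementary}
Let $X,X'$ be finite tuples from $\mathbb{R}^*$. Every isomorphism $\operatorname{cl}(X)\to\operatorname{cl}(X')$ preserves all formulas in the language of $\mathfrak{N}_F$, in the sense of Lemma~\ref{lem:bf}.
\end{proposition}

\begin{proof}
Let $\Phi$ be the set of all such isomorphisms, for all finite $X,X'$. Its members are partial isomorphisms of $\mathfrak{N}_F^*$ by Lemma~\ref{lem:partial}, and $\Phi$ is closed under inverses. Let $\sigma:\operatorname{cl}(X)\to\operatorname{cl}(X')$ be in $\Phi$ and $y\notin\operatorname{cl}(X)$. Lemma~\ref{lem:cut} gives a matching $y'$, and Lemma~\ref{lem:ext} extends $\sigma$ to $\tau:\operatorname{cl}(X)\langle y\rangle\to\operatorname{cl}(X')\langle y'\rangle$. By Lemma~\ref{lem:cl}, $\operatorname{cl}(X)\langle y\rangle=\operatorname{cl}(X,y)$, both being the smallest admissible set containing $X$ and $y$, and $\operatorname{cl}(X')\langle y'\rangle=\operatorname{cl}(X',y')$ for the same reason. So $\tau\in\Phi$,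 and Lemma~\ref{lem:bf} applies.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{Values of definable functions}

\begin{proposition}\label{prop:values}
Let $U\subseteq\mathbb{R}^m$ and let $g:U\to\mathbb{R}$ be definable without parameters in $\mathfrak{N}_F$. Then $g(x)\in\operatorname{span}_{\mathbb{Q}}(B\cup\{x_1,\dots,x_m\})$ for every $x\in U$.
\end{proposition}

\begin{proof}
Let $y=g(x)$ and suppose $y\notin\operatorname{cl}(x)$. Lemma~\ref{lem:cut}, applied to the identity of $\operatorname{cl}(x)$, gives a matching point $y'\ne y$; this is where two points are needed. Lemma~\ref{lem:ext} gives an isomorphism $\operatorname{cl}(x,y)\to\operatorname{cl}(x,y')$ fixing $x$ and sending $y$ to $y'$. By Proposition~\ref{prop:elementary} it preserves the formula defining the graph of $g$, so $(x,y')$ lies on the graph of the extension of $g$, and $y'=g(x)=y$, a contradiction. Hence $y\in T_k^*(x)$ for some $k$. As $x$ and $y$ are standard, $y\in T_k(x)^*\cap\mathbb{R}=T_k(x)$, and Lemma~\ref{lem:compact} applies.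
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Choose $F$ to contain the parameters in the definition of $g$. For $\rho\in\mathbb{Q}^m$ and $q\in\mathbb{Q}^N$ the set $U_{\rho,q}=\{x\in U:g(x)-\sum_i\rho_ix_i\in Z_q\}$ is closed in $U$, since $g$ is continuous and $Z_q$ is compact. By Proposition~\ref{prop:values} and Lemma~\ref{lem:small}, these countably many sets cover $U$. Let $V\subseteq U$ be open and nonempty. By the Baire category theorem, some $U_{\rho,q}$ contains an open box inside $V$. On this box $g(x)-\sum_i\rho_ix_i$ is continuous, so its image is an interval; it is contained in the null set $Z_q$, so it is a point. The union of all open boxes on which $g$ has the required form is therefore dense and open in $U$.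
\end{proof}

\subsection{No field on an interval}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Suppose that $(J,<,\oplus,\otimes)$ is an ordered field definable in $\mathfrak{N}$ on an open interval $J$. It is Dedekind complete, so there is an isomorphism of ordered fields $\varphi:J\to\mathbb{R}$. An order isomorphism between intervals is a homeomorphism, so $x\oplus y=\varphi^{-1}(\varphi(x)+\varphi(y))$ and $x\otimes y=\varphi^{-1}(\varphi(x)\varphi(y))$ are continuous. The map $\varphi$ need not be definable, so part (1) does not apply to it directly. We use $\oplus$ to show that $\varphi$ is affine somewhere, and then $\otimes$ to get a contradiction.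

By part (1) there is an open box $P\times Q\subseteq J^2$ on which $x\oplus y=\rho_1x+\rho_2y+\gamma$, that is,
\[
\varphi(\rho_1x+\rho_2y+\gamma)=\varphi(x)+\varphi(y)\qquad(x\in P,\ y\in Q).
\]
Here $\rho_2\ne0$, since the right side is strictly increasing in $y$. Fix $y_0\in Q$ and $\varepsilon>0$ with $y_0+\rho_1h/\rho_2\in Q$ for $|h|<\varepsilon$, and shrink $P$ to an open interval of length less than $\varepsilon$. For $x,x+h\in P$ the pairs $(x+h,y_0)$ and $(x,y_0+\rho_1h/\rho_2)$ give the same left side, so
\[
\varphi(x+h)-\varphi(x)=\varphi(y_0+\rho_1h/\rho_2)-\varphi(y_0)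
\]
does not depend on $x$. For $u,v\in P$, apply this with $h=(v-u)/2$ at $x=u$ and at $x=(u+v)/2$ to get $\varphi\big(\tfrac{u+v}{2}\big)=\tfrac12(\varphi(u)+\varphi(v))$. By repeated bisection, $\varphi$ agrees with its affine interpolant on $[u,v]$ at a dense set of points, hence on $[u,v]$ by continuity. As $u,v\in P$ are arbitrary, $\varphi(x)=\mu x+\nu$ on $P$, with $\mu>0$.

By part (1) applied to $\otimes$ on $P\times P$, there is an open box $P_1\times P_2\subseteq P\times P$ on which $x\otimes y=\rho_1'x+\rho_2'y+\gamma'$, that is,
\[
\varphi(\rho_1'x+\rho_2'y+\gamma')=(\mu x+\nu)(\mu y+\nu)\qquad(x\in P_1,\ y\in P_2).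
\]
If $\rho_1'=0$, the right side would not depend on $x$, so $\mu(\mu y+\nu)=0$ for all $y\in P_2$, which is impossible as $\mu\neq0$; exchanging $x$ and $y$ gives $\rho_2'\ne0$ as well. Along a short segment $(x_0+t\rho_2',\,y_0'-t\rho_1')$ in $P_1\times P_2$ the left side is constant, while the right side is a quadratic polynomial in $t$ with leading coefficient $-\mu^2\rho_1'\rho_2'\ne0$. This is a contradiction.

Every set definable in $(\mathbb{R},<,+,f)$ is definable in $\mathfrak{N}$, so $(\mathbb{R},<,+,f)$ is not of field-type either.
\end{proof}

\subsection{Definable subsets of the line}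

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Choose $F$ so that $D$ is definable without parameters in $\mathfrak{N}_F$, and let $T_k$ be the hull $T_k(X)$ of the empty tuple. It is compact and contained in the null set $\operatorname{span}_{\mathbb{Q}}(B)$, hence null and nowhere dense. Since $D=(D\setminus T_k)\cup(D\cap T_k)$, it suffices to show that $D\setminus T_k$ is open for some $k$.

Suppose not. Let $\Pi_k$ be the set of pairs $(x,y)$ with $x\in D$, $y\notin D$, such that the closed interval between $x$ and $y$ misses $T_k$. The sets $\Pi_k$ decrease with $k$. They are nonempty: pick $x\in D\setminus T_k$ that is not an interior point of $D\setminus T_k$, and an open interval around $x$ that misses the closed set $T_k$; this interval is not contained in $D$. By transfer and saturation there is $(x,y)\in\bigcap_k\Pi_k^*$. Then $x\in D^*$, $y\notin D^*$, and the closed interval between $x$ and $y$ misses $\bigcup_kT_k^*=\operatorname{cl}(\emptyset)$. So $x\notin\operatorname{cl}(\emptyset)$, and $y$ matches $x$ under the identity of $\operatorname{cl}(\emptyset)$. Lemma~\ref{lem:ext} gives an isomorphism $\operatorname{cl}(x)\to\operatorname{cl}(y)$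 with $x\mapsto y$. By Proposition~\ref{prop:elementary} it preserves the formula defining $D$, so $y\in D^*$, a contradiction.
\end{proof}

\section{The modulus of continuity of $f'$}\label{sec:regularity}

By \eqref{eq:modulus}, $f'=c$ varies by about $2^{-n}$ at scale $\delta_n$, so $f'$ is more regular the more slowly $\delta_n$ decays. Condition \eqref{eq:delta} asks only that $\delta_n$ decay faster than every geometric sequence. We therefore take $\delta_n$ of the form $2^{1-n\ell_n}$ with $\ell_n\to\infty$ slowly.

\begin{proof}[Proof of Theorem~\ref{thm:regularity}]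
For each integer $\ell\ge3$ choose $t_\ell\in(0,1)$, nonincreasing in $\ell$, with
\[
\log_2\frac1{\omega(t)}\le\frac1\ell\log_2\frac1t\qquad(0<t\le t_\ell);
\]
this is possible because $\log\omega(t)/\log t\to0$. Let
\[
\ell_n=\max\big(\{3\}\cup\{\ell:3\le\ell\le n+3,\ 2^{-n}\le t_\ell\}\big).
\]
The set on the right grows with $n$ and eventually contains any given $\ell\ge3$, so $\ell_n$ is nondecreasing and tends to infinity. Put $\delta_0=1$ and $\delta_n=2^{1-n\ell_n}$ for $n\ge1$. Then $\delta_1\le1/4$, $\delta_{n+1}/\delta_n\le2^{-\ell_{n+1}}\le1/8$ for $n\ge1$, and $2^{Cn}\delta_n=2^{1-n(\ell_n-C)}\to0$. So \eqref{eq:delta} holds.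

Choose $n_0\ge1$ with $2^{-n_0}\le t_3$. For $n\ge n_0$ we have $2^{-n}\le t_{\ell_n}$, so $\delta_n/2=2^{-n\ell_n}\le t_{\ell_n}$, and the choice of $t_{\ell_n}$ gives $\log_2(1/\omega(\delta_n/2))\le n$, that is, $\omega(\delta_n/2)\ge2^{-n}$. Now let $0<|x-y|<\delta_{n_0}/2$ and take $n\ge n_0$ with $\delta_{n+1}/2\le|x-y|<\delta_n/2$. By \eqref{eq:modulus} and the monotonicity of $\omega$,
\[
|c(x)-c(y)|\le2^{-(n+1)}\le\omega(\delta_{n+1}/2)\le\omega(|x-y|).\qedhere
\]
\end{proof}

\begin{remark}
The construction never yields a H\"older derivative. We have $c(\delta_n)-c(0)=2^{-n}$, and a bound $2^{-n}\le M\delta_n^\alpha$ with $\alpha>0$ would give $2^{n/\alpha}\delta_n\ge M^{-1/\alpha}$ for all $n$, contradicting \eqref{eq:delta}.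
\end{remark}

\section{The field of slopes}\label{sec:slopes}

In this section $f:I\to\mathbb{R}$ is an arbitrary non-affine $C^1$ function definable in $\mathcal{R}$, and $f_a(t)=f(a+t)-f(a)$ for $a\in I$ and small $t$. We say that $g<h$ \emph{near $0^+$} if $g(t)<h(t)$ for all $t$ in some interval $(0,\varepsilon)$; for definable families of functions this is a definable condition. If $g,h$ are differentiable at $0$ with $g(0)=h(0)=0$, then
\begin{equation}\label{eq:germ}
g'(0)<h'(0)\ \Longrightarrow\ g<h\text{ near }0^+\ \Longrightarrow\ g'(0)\le h'(0).
\end{equation}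
Neither arrow reverses, since germs of equal slope can be comparable. The only difficulty in comparing slopes is to turn \eqref{eq:germ} into an equivalence, and we do it by leaving room between the two slopes.

\begin{proof}[Proof of Theorem~\ref{thm:slopes}(a)]
Write $a\prec b$ if there is a nonempty open interval $V\subseteq I$ on which $f$ is not affine and such that $f_a<f_x$ and $f_x<f_b$ near $0^+$ for all $x\in V$. This relation is definable, because $f$ is affine on $V$ if and only if for each $t$ the increment $f(x+t)-f(x)$ does not depend on $x$, for $x,x+t\in V$. Indeed, affine functions have this property, and if it holds, then dividing by $t$ and letting $t\to0$ shows that $f'$ is constant on $V$.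

If $a\prec b$, then $f'(a)\le f'\le f'(b)$ on $V$ by \eqref{eq:germ}, and $f'$ is not constant on $V$, so $f'(a)<f'(b)$. Conversely, let $f'(a)<f'(b)$. The set $O$ of points $x$ strictly between $a$ and $b$ with $f'(a)<f'(x)<f'(b)$ is open, and nonempty by the intermediate value theorem. Let $V$ be a component of $O$ and $u$ an endpoint of $V$. Then $f'(u)\notin(f'(a),f'(b))$, since $u$ is $a$, or $b$, or a point between them outside $O$. By continuity $f'$ is not constant on $V$. By \eqref{eq:germ}, $V$ witnesses $a\prec b$.
\end{proof}

For (b) we will obtain addition and multiplication only on a short interval of slopes. The next lemma turns such local data into a field.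

\begin{lemma}\label{lem:local}
Let $0<r\le1/4$ and let $\mathcal{L}$ be the structure on $L=(-r,r)$ with the order and the ternary relations $u+u'=u''$ and $uu'=u''$. Then $\mathcal{L}$ defines, with parameters, operations $\boxplus,\boxtimes:L^2\to L$ with $(L,<,\boxplus,\boxtimes)\cong(\mathbb{R},<,+,\cdot)$.
\end{lemma}

\begin{proof}
Every real number is a fraction $u/v$ with $u,v\in L$, $v>0$. Since $LL\subseteq L$, the product is a total function on $L$. For fractions $u/v$ and $u'/v'$, equality and order are expressed by $uv'=u'v$ and $uv'<u'v$; the product is the fraction $uu'/vv'$; and the sum is the fraction $(uv'+u'v)/vv'$, whose numerator lies in $L$ because $|uv'+u'v|<2r^2<r$. By induction on formulas, replacing each variable and each real parameter by a pair $(u,v)$, for every set $D\subseteq\mathbb{R}^k$ definable in $(\mathbb{R},<,+,\cdot)$ the set of all $(u_1,v_1,\dots,u_k,v_k)$ with $v_i>0$ and $(u_1/v_1,\dots,u_k/v_k)\in D$ is definable in $\mathcal{L}$. An element $u\in L$ is the fraction $(u\cdot\frac r2)/\frac r2$, so every such $D\subseteq L^k$ is itself definable in $\mathcal{L}$. The map $\psi:L\to\mathbb{R}$,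 $\psi(u)=u/(r^2-u^2)$, has derivative $(r^2+u^2)/(r^2-u^2)^2>0$ and tends to $\pm\infty$ at $\pm r$, so it is an increasing bijection. The graphs of $u\boxplus u'=\psi^{-1}(\psi(u)+\psi(u'))$ and $u\boxtimes u'=\psi^{-1}(\psi(u)\psi(u'))$ are subsets of $L^3$ definable in the real field.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:slopes}(b)]
\emph{Normalization.} Since $f'$ is not constant, there are $a_0<b_0$ in $I$ with $f'(a_0)\ne f'(b_0)$. Replacing $f$ by $-f$ if necessary, we have $f'(a_0)<f'(b_0)$. Shrink $I$ to an open interval containing $[a_0,b_0]$ on which $f'$ is bounded, and add the definable function $x\mapsto kx$ with $k\in\mathbb{N}$ large. Then $f'>0$ on $I$.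

\emph{One name for each slope.} Let $\alpha=f'(a_0)$ and $\beta=\max_{[a_0,b_0]}f'$, so $0<\alpha<\beta$. We name a slope by the first point where it occurs. Put
\[
A_0=\{x\in[a_0,b_0]:f'(y)<f'(x)\text{ for all }y\in[a_0,x)\},\qquad
A_1=\{x\in A_0:\alpha<f'(x)<\beta\}.
\]
Both sets are definable by (a), using as parameters $a_0,b_0$ and a point where $\beta$ is attained. On $A_0$ the function $f'$ is strictly increasing. For $v\in(\alpha,\beta)$ the point $x_v=\min\{x\in[a_0,b_0]:f'(x)=v\}$ exists by the intermediate value theorem, and it lies in $A_1$: if $f'(y)\ge v$ for some $y\in[a_0,x_v)$, then $f'$ would take the value $v$ on $[a_0,y]$. So $f'$ restricts to an order isomorphism $A_1\to(\alpha,\beta)$.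

\emph{Sums and products of slopes.} For $a,b,a'',b''\in A_1$ we claim:
\begin{itemize}
\item $f'(a)+f'(b)<f'(a'')+f'(b'')$ if and only if there is $a'\in A_1$, $a'>a$, with $f_{a'}+f_b<f_{a''}+f_{b''}$ near $0^+$;
\item $f'(a)f'(b)<f'(a'')f'(b'')$ if and only if there is $a'\in A_1$, $a'>a$, with $f_{a'}\circ f_b<f_{a''}\circ f_{b''}$ near $0^+$.
\end{itemize}
The derivatives at $0$ of $f_{a'}+f_b$ and $f_{a'}\circ f_b$ are $f'(a')+f'(b)$ and $f'(a')f'(b)$. If the strict inequality holds, then, since $(\alpha,\beta)$ is open, it still holds with $a$ replaced by some $a'>a$ in $A_1$, and the first arrow of \eqref{eq:germ} applies. Conversely, the second arrow gives the weak inequality for $a'$, and $f'(a)<f'(a')$ makes it strict for $a$; for products this uses $f'(b)>0$. Equality holds when neither strict inequality does. So the relations $x+y=z+w$ and $xy=zw$ on $(\alpha,\beta)$, transported to $A_1$ by $f'$, are definable.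

\emph{Local coordinates.} Fix $s_0\in(\alpha,\beta)$ and $0<r\le1/4$ with $s_0(1+w)\in(\alpha,\beta)$ for $|w|\le3r$. Let $L=(-r,r)$ and $\bar u=s_0(1+u)$. For $u,u',u''\in L$:
\begin{itemize}
\item $u+u'=u''$ if and only if $\bar u+\bar u'=\bar u''+s_0$;
\item $uu'=u''$ if and only if there are $w,v\in(\alpha,\beta)$ with $ws_0=\bar u\,\bar u'$, $v+s_0=\bar u+\bar u'$ and $w+s_0=v+\bar u''$.
\end{itemize}
The first follows on dividing by $s_0$. In the second, the first two equations say $w=s_0(1+u+u'+uu')$ and $v=s_0(1+u+u')$; these numbers lie in $(\alpha,\beta)$ because $|u+u'+uu'|<2r+r^2\le3r$; and the third equation then reads $uu'=u''$. Let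
\[
A=\{x\in A_1:s_0(1-r)<f'(x)<s_0(1+r)\}.
\]
It is the intersection of $A_1$ with the open interval between the points of $A_1$ of slopes $s_0(1\pm r)$, so it is definable. The map $x\mapsto f'(x)/s_0-1$ is an order isomorphism $A\to L$, and the structure $\mathcal{L}$ of Lemma~\ref{lem:local}, transported to $A$ by it, is definable in $\mathcal{R}$. Transporting $\boxplus$ and $\boxtimes$ gives $\oplus$ and $\otimes$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:slopes}(c)]
A continuous injective function on an interval is strictly monotone. Choose $a_0<b_0$ in the proof of (b) inside the subinterval on which $f'$ is injective; after the normalization $f'$ is strictly increasing on $[a_0,b_0]$. Then $A_0=[a_0,b_0]$ and $A_1=(a_0,b_0)$, and $A$ is the preimage of an open subinterval of $(\alpha,\beta)$ under the continuous strictly increasing map $f'|_{A_1}$ onto $(\alpha,\beta)$. So $A$ is an open interval and $\mathcal{R}$ is of field-type.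
\end{proof}

\begin{remark}
For the function $f$ of Section~\ref{sub:construction}, the set $A$ produced by the proof of (b) is contained in $E$: a point $x>a_0$ outside $E$ has $f'$ constant near $x$ and so is not in $A_0$. Thus $(\mathbb{R},<,+,f)$ does define the real field, but on a null subset of the line, and by Theorem~\ref{thm:main}(2) on no interval.
\end{remark}

\begin{thebibliography}{1}

\bibitem{HW}
Philipp Hieronymi and Erik Walsberg,
\emph{A tetrachotomy for expansions of the real ordered additive group},
arXiv:1709.03150 (2017).

\end{thebibliography}
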